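\title{Double wheels minimize the number of perfect matchings among 4-connected planar triangulations}

\begin{abstract}
We prove that for every even $n\ge 6$ a $4$-connected planar triangulation on $n$ vertices has at least $(n-2)^2/2$ perfect matchings, with equality only for the double wheel. This confirms a conjecture from a paper of Goedgebeur, Jooken, Van den Eede and Zamfirescu. The proof is by induction on $n$. A theorem of Thomas and Yu on Hamiltonian cycles is used to show that every edge lies in at least $(n-2)/2$ perfect matchings. This bound controls the loss in four local reductions that remove two vertices, and a minimal separating $4$-cycle shows that one of the reductions is always available.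
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{perfect matching} of a graph $G$ is a set of edges that contains exactly one edge at each vertex. We write $\operatorname{pm}(G)$ for the number of perfect matchings of $G$ and $\operatorname{pm}_e(G)$ for the number of those that contain the edge $e$. A \emph{planar triangulation} is a simple planar graph in which every face of a plane embedding is bounded by a triangle; equivalently, a maximal planar graph. A graph is \emph{$4$-connected} if it has more than four vertices and stays connected when at most three vertices are deleted. How few perfect matchings can a planar triangulation on an even number $n$ of vertices have?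

Without a connectivity assumption the answer can be zero. Put a new vertex of degree $3$ into each of the eight faces of the octahedron: the resulting triangulation on $14$ vertices has eight pairwise nonadjacent vertices with only six neighbors in total, so it has no perfect matching. Under $4$-connectivity this cannot happen, by the following theorem, which is the only result we use beyond elementary facts on plane graphs.

\begin{theorem}[Thomas and Yu \cite{TY}]\label{thm:TY}
Deleting any two vertices from a $4$-connected planar graph leaves a graph with a Hamiltonian cycle.
\end{theorem}

If $n$ is even and we delete the two ends of an edge, the Hamiltonian cycle has even length and splits into two perfect matchings. So every edge of a $4$-connected planar triangulation of even order lies in at least two perfect matchings, and the question becomes quantitative.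

All triangulations on $n$ vertices have $3n-6$ edges, so only the distribution of the edges matters. A perfect matching uses one edge at each vertex, and one expects few matchings when many edges are concentrated at few vertices. In a $4$-connected triangulation all degrees are at least $4$ and they sum to $6n-12$. The natural candidate gives degree $4$ to all but two vertices. For $n\ge 6$, the \emph{double wheel} $W_n$ consists of a cycle on $n-2$ vertices, the \emph{rim}, and two nonadjacent vertices, the \emph{hubs}, each joined to every rim vertex by an edge called a \emph{spoke}. It is a $4$-connected planar triangulation, and $W_6$ is the octahedron $K_{2,2,2}$. For even $n$, a perfect matching of $W_n$ matches the hubs to distinct rim vertices $p$ and $q$, and the rest of the rim is one path or two paths, each of which must have even order and then has exactly one perfect matching. This happens exactly when $p$ and $q$ are at odd distance along the rim. There are $n-2$ choices for $p$ and then $(n-2)/2$ choices for $q$, so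
\[
\operatorname{pm}(W_n)=f(n),\qquad\text{where } f(n)=\frac{(n-2)^2}{2}.
\]

The following conjecture is posed in \cite{GJVZ}: \emph{there is an $N$ such that $\operatorname{pm}(G)\ge\operatorname{pm}(W_n)$ for every even $n\ge N$ and every $4$-connected planar triangulation $G$ on $n$ vertices.} We prove it with $N=6$ and show that the double wheel is the only minimizer.

\begin{theorem}\label{thm:main}
Let $n\ge 6$ be even and let $G$ be a $4$-connected planar triangulation on $n$ vertices. Then
\[
\operatorname{pm}(G)\ge\frac{(n-2)^2}{2}=\operatorname{pm}(W_n),
\]
with equality if and only if $G\cong W_n$.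
\end{theorem}

The proof is an induction in steps of two vertices, and each step has to gain
\[
f(n)-f(n-2)=2n-6
\]
perfect matchings. The smallest step shows where this gain comes from.

\begin{example}\label{ex:W8}
Let $W_8$ have hubs $a,b$ and rim $(x,r_1,r_2,y,c,d)$. Deleting $r_1,r_2$ and adding the edge $xy$ gives $W_6$ with rim $(x,y,c,d)$. Sort the perfect matchings of $W_8$ by the partners of $r_1$ and $r_2$.
\begin{itemize}
\item Those containing $r_1r_2$ correspond to the perfect matchings of $W_6$ avoiding $xy$, and those containing $r_1x$ and $r_2y$ correspond to the ones containing $xy$. Together there are $\operatorname{pm}(W_6)=8$.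
\item One of $r_1,r_2$ goes to a hub and the other to its neighbor $x$ or $y$; there are four such patterns. The pattern $r_1a$, $r_2y$ leaves $W_6-\{a,y\}$, with the perfect matchings $\{bx,cd\}$ and $\{bc,dx\}$. These are the perfect matchings of $W_6$ through the edge $ay$. By symmetry the four patterns give $4\cdot 2=8$.
\item Both go to hubs, in two ways, and the path $y\,c\,d\,x$ has one perfect matching. This gives $2$.
\end{itemize}
The total is $8+8+2=18=f(8)$, and the gain $10=2\cdot 8-6$ consists mostly of four terms of the form $\operatorname{pm}_e$.
\end{example}

The general proof has the same shape and needs three ingredients. The first is a lower bound for $\operatorname{pm}_e$ that is linear in $n$; Section~\ref{sec:edge} proves the bound $(n-2)/2$, so that about four such terms make up $2n-6$. The second is a supply of local operations that pass to a $4$-connected triangulation on $n-2$ vertices and leave at least four such terms; Section~\ref{sec:red} gives three of them, and a fourth operation of a different kind for one exceptional configuration. The third is a proof that some operation is always available. The obstructions are short separating cycles, and Section~\ref{sec:unavoid}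 controls them by working inside a minimal separating $4$-cycle. Section~\ref{sec:induction} assembles the induction.

\section{Links, short cycles and contractions}\label{sec:basic}

Graphs are finite and simple and come with a fixed drawing on the sphere. We write $u\sim v$ for adjacency and $N(u)$ for the set of neighbors of $u$. Cycles are written by listing their vertices in cyclic order. A \emph{side} of a cycle is one of the two open discs that it bounds, and a cycle is \emph{separating} if both sides contain vertices. A \emph{triangle} is a cycle of length $3$; it is \emph{facial} if it bounds a face. A $4$-cycle is \emph{chordless} if its two pairs of opposite vertices are nonadjacent; it is then the only $4$-cycle on its vertex set. In a triangulation on at least four vertices, the neighbors of a vertex $u$, in the order in which the edges leave $u$, form a cycle, the \emph{link} of $u$, and the faces at $u$ are the triangles formed by $u$ and the edges of its link. A \emph{cut} is a vertex set whose deletion leaves a disconnected graph. For $n\ge 6$, let $\mathcal T_n$ be the class of $4$-connected planar triangulations on $n$ vertices.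

Two consequences of the Jordan curve theorem are used by name.

\emph{Crossing.} If $a,x,b,y$ lie in this cyclic order on a cycle $D$, then an $a$--$b$ path and an $x$--$y$ path drawn in the closure of the same side of $D$ have a common vertex.

\emph{Filling.} Let $D$ be a cycle of a triangulation and $\mathcal F$ a set of faces such that every edge not on $D$ has both or neither of its two faces in $\mathcal F$, while some edge of $D$ has exactly one. Then $\mathcal F$ is the set of faces in one side of $D$. Indeed, two faces in the same side are joined by a curve in that side that avoids the vertices and so crosses only edges not on $D$; hence $\mathcal F$ contains all or none of the faces of each side. For example, the faces at $u$ fill one side of the link of $u$, and $u$ is the only vertex in that side.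

\begin{lemma}\label{lem:cut}
Let $X$ be an inclusion-minimal cut of a triangulation $G$ on at least four vertices. Then every $u\in X$ has neighbors in every component of $G-X$ and at least two neighbors in $X$.
\end{lemma}

\begin{proof}
If $u$ had no neighbor in a component $K$, then $X\setminus\{u\}$ would separate $K$ from the rest. So the link of $u$ contains two vertices from different components of $G-X$, and each of the two arcs of the link between them contains a vertex of $X$.
\end{proof}

The next lemma is our test for $4$-connectivity: after each operation we only inspect triangles.

\begin{lemma}\label{lem:tri}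
A triangulation $G$ on at least six vertices is $4$-connected if and only if every triangle of $G$ is facial.
\end{lemma}

\begin{proof}
A side of a triangle that contains no vertex contains no edge, since $G$ is simple, and so it is a face. Hence a nonfacial triangle is separating and its vertices form a cut of size $3$. Conversely, if $G$ is not $4$-connected, take a minimal cut $X$ with $|X|\le 3$. By Lemma~\ref{lem:cut}, $X$ spans a triangle. If it were facial, then for $u\in X$ the other two vertices of $X$ would be consecutive on the link of $u$, the rest of the link would be a path in $G-X$, and $u$ would have neighbors in only one component of $G-X$, contrary to Lemma~\ref{lem:cut}.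
\end{proof}

\begin{lemma}\label{lem:four}
Let $G\in\mathcal T_n$.
\begin{enumerate}
\item[(a)] Two adjacent vertices have exactly two common neighbors, called the \emph{apexes} of the edge. The graph $G$ contains no $K_4$; in particular the apexes of an edge are nonadjacent.
\item[(b)] A side of a $4$-cycle $D$ contains no vertex if and only if it contains a chord of $D$, and then the chord is the only edge in that side. Hence $D$ is separating if and only if it is chordless.
\item[(c)] If $D$ is a separating $4$-cycle, every vertex of $D$ has neighbors in both sides. If a side contains exactly one vertex $u$, then $\deg u=4$ and $D$ is the link of $u$.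
\item[(d)] The link of a vertex of degree $4$ is chordless.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:tri} each common neighbor forms a face with the edge, and an edge lies on exactly two faces. If $u,a,b,c$ spanned a $K_4$, the faces $uab$, $ubc$, $uca$ would make $(a,b,c)$ the link of $u$, so $\deg u=3$.

(b) A side without vertices is divided into triangular faces by chords of $D$, and by Crossing it holds only one of the two chords. Conversely, let $D=(d_1,d_2,d_3,d_4)$ and let the chord $d_1d_3$ be drawn in the side $\Sigma$. The triangle $d_1d_2d_3$ is facial; one of its sides is part of $\Sigma$ and the other contains $d_4$, so the face is the part of $\Sigma$. The same holds for $d_1d_3d_4$, and the two faces and the chord make up $\Sigma$.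

(c) If $d\in V(D)$ had no neighbor in a side, the other three vertices of $D$ would separate the vertices of that side from $d$. If $u$ is alone in its side, then $N(u)\subseteq V(D)$ and $\deg u\ge 4$, so the link of $u$ is a $4$-cycle on $V(D)$; it equals $D$ because $D$ is chordless by (b).

(d) Let $v$ have link $(a,x,b,y)$. If $x\sim y$, the triangle $vxy$ is facial, so $x$ and $y$ are consecutive on the link, which is false. The same applies to $a,b$.
\end{proof}

To find perfect matchings that avoid a given edge, we shall apply Theorem~\ref{thm:TY} after deleting that edge. This needs a criterion for the deletion to preserve $4$-connectivity.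

\begin{lemma}\label{lem:delete}
Let $yz$ be an edge of $G\in\mathcal T_n$ with apexes $x$ and $x_0$.
\begin{enumerate}
\item[(a)] If $r\notin\{y,z\}$ is a common neighbor of $x$ and $x_0$, then $(x,u,x_0,r)$ is a chordless $4$-cycle for some $u\in\{y,z\}$.
\item[(b)] If $x$ and $x_0$ have no common neighbor other than $y$ and $z$, then $G-yz$ is $4$-connected.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:four}(a), $x\not\sim x_0$, and $r$ is not a third common neighbor of $y$ and $z$, so $r\not\sim u$ for some $u\in\{y,z\}$.

(b) First, $\deg y\ge 5$: the vertices $x,z,x_0$ are consecutive on the link of $y$, so if $\deg y=4$, the fourth vertex of the link is a common neighbor of $x$ and $x_0$. Suppose that $|X|\le 3$ and $(G-yz)-X$ is disconnected. Since $G-X$ is connected, $y$ and $z$ lie outside $X$ and in different components of $(G-yz)-X$, so $x,x_0\in X$. The vertex $y$ has at least four neighbors in $G-yz$, so its component contains a further vertex, and $X'=X\cup\{y\}$ separates that vertex from $z$ in $G$. As $G$ is $4$-connected, $|X'|=4$ and $X'$ is a minimal cut. Write $X=\{x,x_0,\gamma\}$. By Lemma~\ref{lem:cut}, each of $x,x_0$ has two neighbors in $X'=\{x,x_0,\gamma,y\}$.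 Since $x\not\sim x_0$, both are adjacent to $\gamma\notin\{y,z\}$, a contradiction.
\end{proof}

To \emph{contract} a vertex set $S$ that spans a connected subgraph of $G$ is to replace $S$ by one new vertex $w$, adjacent to every vertex outside $S$ that has a neighbor in $S$. The resulting graph $G_1$ is simple and $G_1-w=G-S$.

\begin{lemma}\label{lem:contract}
Let $pq$ be an edge of a triangulation on at least five vertices whose ends have exactly two common neighbors. Then contracting $\{p,q\}$ gives a triangulation, and every face that does not contain both $p$ and $q$ remains a face, with $p$ or $q$ replaced by the new vertex.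
\end{lemma}

\begin{proof}
Shrink $pq$ to a point in the drawing. The two faces at $pq$ become faces bounded by a pair of parallel edges, and the other faces remain triangles. Parallel pairs come from common neighbors of $p$ and $q$, so there are only these two; delete one edge of each.
\end{proof}

\section{Perfect matchings through an edge}\label{sec:edge}

\begin{lemma}[Edge Lemma]\label{lem:edge}
Let $G\in\mathcal T_n$ with $n=2m+2$ even.
\begin{enumerate}
\item[(a)] Every edge $uv$ lies in at least $m=\frac{n-2}{2}$ perfect matchings.
\item[(b)] If $xyz$ is a facial triangle, $G-yz$ is $4$-connected and $x'\in N(x)\setminus\{y,z\}$, then at least $m$ perfect matchings contain $xx'$ and avoid $yz$.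
\end{enumerate}
\end{lemma}

Theorem~\ref{thm:TY} gives a Hamiltonian cycle $C=(v_0,v_1,\dots,v_{2m-1})$ of $G-\{u,v\}$, with indices modulo $2m$, and $C$ alone carries only two perfect matchings. The other $m-2$ must use edges of $G-\{u,v\}$ that are not on $C$, the \emph{chords}. Since $u\sim v$, both vertices lie in one side of $C$, the \emph{inner} side. The \emph{outer} side contains no vertex, so it is a $2m$-gon divided into $2m-2$ triangles by the \emph{outer chords}; the remaining chords are \emph{inner}. A chord or an edge $v_iv_j$ of $C$ is \emph{odd} or \emph{even} according to the parity of $i-j$. An odd chord cuts $C$ into two paths of even order and so gives a perfect matching by itself. The difficulty is that the outer chords may be mostly even. The case $m=3$ shows the remedy.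

\begin{example}\label{ex:hexagon}
Let $m=3$; we want a third perfect matching of $G-\{u,v\}$. The outer side is a hexagon with three chords. If one of them is odd, it gives the matching. Otherwise each chord has the form $v_{i-1}v_{i+1}$ and cuts off a vertex $v_i$, which is then the end of no outer chord. So three vertices are cut off, the chords join the other three, and after a shift of indices the chords are $v_0v_2,v_2v_4,v_4v_0$. At most two of $v_1,v_3,v_5$ are apexes of $uv$; say $v_1$ is not. It has two neighbors along $C$, at most one in $\{u,v\}$, and degree at least $4$, so it has an inner chord. The chords $v_1v_3$, $v_1v_5$, $v_1v_4$ give the matchings $\{v_1v_3,v_0v_2,v_4v_5\}$, $\{v_1v_5,v_0v_2,v_3v_4\}$, $\{v_1v_4,v_2v_3,v_5v_0\}$ respectively. The all-even triangle costs one odd outer chord, but it creates a third vertex that is cut off, and this vertex needs an inner chord.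
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:edge}]
We prove both parts at once. In (b) put $u=x$, $v=x'$, $\phi=yz$ and obtain $C$ from Theorem~\ref{thm:TY} applied to $G-yz$, so that $\phi\notin E(C)$. The face $xyz$ has $u$ on its boundary and so lies in the inner side; hence $\phi$ is an inner chord. Also $\deg y,\deg z\ge 5$ in $G$, since $G-yz$ has minimum degree at least $4$. In (a) there is no $\phi$. It suffices to find $m$ perfect matchings of $G-\{u,v\}$ that avoid $\phi$.

If $m=2$, the $12$ edges and the minimum degree $4$ force $G$ to be $4$-regular, so we are in (a), and the two perfect matchings of $C$ suffice. Let $m\ge 3$.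

\emph{Matchings from sets of chords.} Call a nonempty set $S$ of chords \emph{admissible} if its chords have no common ends and every path left after deleting these ends from $C$ has even order. Then $S$ together with the unique perfect matchings of these paths is a perfect matching $M_S$ of $G-\{u,v\}$ whose set of chords is $S$. Different admissible sets give different matchings, all different from the two contained in $C$. For an odd chord $g$ the set $\{g\}$ is admissible.

\emph{Odd outer chords.} The three index differences around a triangle sum to zero, so each outer triangle has $0$ or $2$ odd sides. Let $\mu$ be the number with no odd side and $o$ the number of odd outer chords. Each of the $2m$ edges of $C$ is odd and is a side of one outer triangle, and each outer chord is a side of two. Hence $2m+2o=2(2m-2-\mu)$, that is,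
\[
o=m-2-\mu .
\]
So $\mu$ further admissible sets are needed.

\emph{Ears.} An \emph{ear} is an outer triangle $v_{t-1}v_tv_{t+1}$, with \emph{tip} $v_t$ and \emph{ear chord} $g_t=v_{t-1}v_{t+1}$. The chord $g_t$ determines $t$, because $g_s=g_t$ with $s\ne t$ gives $4\equiv 0\pmod{2m}$. Consider the tree whose nodes are the outer triangles, two being adjacent if they share a chord. Its degrees are at most $3$ and $\sum(\deg-2)=-2$, so the number of leaves exceeds the number of nodes of degree $3$ by two. The leaves are the ears. A triangle without odd sides has no side on $C$ and thus degree $3$. So there are at least $\mu+2$ ears, with distinct tips.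

A tip is the end of no outer chord. By Lemma~\ref{lem:four}(a), at most two tips are adjacent to both $u$ and $v$. Any other tip $v_t$ has two neighbors along $C$ and at most one in $\{u,v\}$, so it has at least $\deg v_t-3$ inner chords: at least one, and at least two if it is an end of $\phi$. Hence there is a set $T$ of at least $\mu$ indices of tips such that for each $t\in T$ we can choose an inner chord $h_t\ne\phi$ at $v_t$.

\emph{An admissible set for each $t\in T$.} Write $h_t=v_tv_s$ with $0<s-t<2m$.
\begin{itemize}
\item If $h_t$ is even, take $\{h_t,g_t\}$. The four ends are distinct, and the remaining paths $v_{t+2}\dots v_{s-1}$ and $v_{s+1}\dots v_{t-2}$ have the even orders $s-t-2$ and $2m-(s-t)-2$.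
\item If $h_t$ is odd and is not chosen by its other end, take $\{h_t\}$.
\item If $h_t$ is odd, $s\in T$ and $h_s=h_t$, give $\{h_t\}$ to one of $s,t$ and $\{h_t,g_s,g_t\}$ to the other. Here $3\le s-t\le 2m-3$, so the six ends are distinct, and the remaining paths have the even orders $s-t-3$ and $2m-(s-t)-3$.
\end{itemize}
These sets are pairwise distinct. A two-element set determines $t$ through its only outer chord $g_t$, and for each odd inner chord $h$ at most one one-element set and at most one three-element set containing $h$ is assigned. Each set contains an inner chord, so it differs from the sets $\{g\}$ with $g$ an odd outer chord. None of the sets contains $\phi$, and neither does $C$. Altogether we have at least $2+(m-2-\mu)+\mu=m$ perfect matchings of $G-\{u,v\}$ that avoid $\phi$.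
\end{proof}

\begin{remark}
Part (a) is sharp: a spoke of $W_n$ fixes the partner $p$ of one hub and leaves $(n-2)/2$ choices for $q$. Summing (a) over the edges at a vertex $u$ gives $\operatorname{pm}(G)\ge\deg(u)\,(n-2)/2$. This equals $f(n)$ at a hub of $W_n$, but it is far below $f(n)$ when all degrees are small compared with $n$. This is why we use the Edge Lemma inside an induction.
\end{remark}

\section{Four reductions}\label{sec:red}

Throughout this section $G\in\mathcal T_n$ with $n\ge 8$ even, so that the Edge Lemma gives $\operatorname{pm}_e\ge\frac{n-2}{2}$ in $G$ and $\operatorname{pm}_e\ge\frac{n-4}{2}$ in every member of $\mathcal T_{n-2}$. When a subgraph $O$ of $G$ is fixed, we write $P(X)=\operatorname{pm}(O-X)$ for $X\subseteq V(O)$, and $P(ab)$ for $P(\{a,b\})$.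

\subsection{Two adjacent vertices of degree 4}

The first reduction is Example~\ref{ex:W8} in general. Deleting the two vertices leaves a quadrilateral face, which can be closed by either diagonal; the point is that one of the diagonals preserves $4$-connectivity.

\begin{proposition}[Reduction A]\label{prop:A}
If $G$ has two adjacent vertices of degree $4$, there is $G_1\in\mathcal T_{n-2}$ with $\operatorname{pm}(G)\ge\operatorname{pm}(G_1)+2n-6$. If equality holds and $G_1\cong W_{n-2}$, then $G\cong W_n$.
\end{proposition}

\begin{proof}
Let $r_1\sim r_2$ have degree $4$, let $a,b$ be the apexes of $r_1r_2$, and let $(r_2,a,x,b)$ and $(r_1,a,y,b)$ be the links of $r_1$ and $r_2$. By Lemma~\ref{lem:four}(a), $x\ne y$. By Filling, the six faces at $r_1$ and $r_2$ form one side of the $4$-cycle $D=(a,x,b,y)$, and this side contains exactly $r_1,r_2$. The other side contains $n-6\ge 2$ vertices, so $D$ is chordless by Lemma~\ref{lem:four}(b). Let $O=G-\{r_1,r_2\}$. In a perfect matching of $G$, either $r_1r_2$ is used, or $r_1$ has a partner in $\{a,b,x\}$ and $r_2$ a different partner in $\{a,b,y\}$. The pair $\{a,b\}$ arises in two ways and the other pairs in one, so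
\begin{equation}\label{eq:A}
\operatorname{pm}(G)=P(\emptyset)+2P(ab)+P(xy)+P(ax)+P(ay)+P(bx)+P(by).
\end{equation}

Let $G_{ab}=O+ab$ and $G_{xy}=O+xy$, with the new edge drawn in the quadrilateral face of $O$. Both are triangulations on $n-2\ge 6$ vertices. A triangle of $O$ bounds a face of $G$ that contains neither $r_1$ nor $r_2$, and this face survives; the triangles formed by the new edge and a vertex of $D$ are facial. By Lemma~\ref{lem:tri}, $G_{ab}\in\mathcal T_{n-2}$ unless $a,b$ have a common neighbor $c\in V(O)\setminus V(D)$, and $G_{xy}\in\mathcal T_{n-2}$ unless $x,y$ have a common neighbor $c'\in V(O)\setminus V(D)$. If both $c$ and $c'$ exist, Crossing applied to the paths $acb$ and $xc'y$ gives $c=c'$. Then the triangles $cax,cxb,cby,cya$ are facial, $D$ is the link of $c$, and $c$ is alone in its side of $D$, contrary to $n-6\ge 2$.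

\emph{Case $G_{xy}\in\mathcal T_{n-2}$.} Take $G_1=G_{xy}$. Then $\operatorname{pm}(G_1)=P(\emptyset)+P(xy)$. Since $G_1-\{a,x\}=O-\{a,x\}$, we have $P(ax)=\operatorname{pm}_{ax}(G_1)\ge\frac{n-4}{2}$, and the same holds for $ay,bx,by$. By Theorem~\ref{thm:TY}, $G_1-\{a,b\}$ has a Hamiltonian cycle, of even length $n-4\ge 4$; one of its two disjoint perfect matchings avoids $xy$, so $P(ab)\ge 1$. By \eqref{eq:A},
\[
\operatorname{pm}(G)-\operatorname{pm}(G_1)=2P(ab)+P(ax)+P(ay)+P(bx)+P(by)\ge 2+2(n-4)=2n-6 .
\]
Suppose that equality holds, so $P(ab)=1$, and that $G_1\cong W_{n-2}$. If $xy$ is a rim edge, its apexes $a,b$ are the hubs, and $G$ arises by replacing $xy$ with the path $xr_1r_2y$ and joining $r_1,r_2$ to both hubs; thus $G\cong W_n$. For $n=8$ this case always holds, since any two nonadjacent vertices of the octahedron, such as $a$ and $b$, can serve as hubs. In the remaining case $n\ge 10$ and $xy$ is a spoke, say with hub $x$. Then $a,b$ are the rim neighbors of $y$. In $O-\{a,b\}$ the vertex $y$ is adjacent only to the other hub, and $x$ must be matched to a vertex at an odd position of the remaining rim path, which has $n-7$ vertices. So $P(ab)=\frac{n-6}{2}\ge 2$, a contradiction.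

\emph{Case $G_{xy}\notin\mathcal T_{n-2}$.} Take $G_1=G_{ab}\in\mathcal T_{n-2}$, with $\operatorname{pm}(G_1)=P(\emptyset)+P(ab)$. Now $ab,ax,ay,bx,by$ are five edges $e$ of $G_1$ with $P(e)=\operatorname{pm}_e(G_1)\ge\frac{n-4}{2}$, and a Hamiltonian cycle of $G_1-\{x,y\}$ contains a perfect matching avoiding $ab$, so $P(xy)\ge 1$. By \eqref{eq:A}, $\operatorname{pm}(G)-\operatorname{pm}(G_1)\ge\frac{5(n-4)}{2}+1$, which exceeds $2n-6$ because $n>6$.
\end{proof}

\subsection{Contracting a path through a vertex of degree 4}

A single vertex $v$ of degree $4$ can be removed together with one more vertex by contracting a path $xvy$ across its link. Short cycles through this path are the obstruction. For instance, a $5$-cycle $(v,x,p,q,y)$ avoiding the other two neighbors $a,b$ of $v$ has $a$ and $b$ in different sides, and after the contraction it becomes a cut of size $3$.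

\begin{proposition}[Reduction B]\label{prop:B}
Let $v$ have degree $4$ and link $(a,x,b,y)$. Suppose that
\begin{enumerate}
\item[(i)] $x$ and $y$ have no common neighbor other than $v,a,b$, and
\item[(ii)] there is no path $x\,p\,q\,y$ in $G-\{v,a,b\}$.
\end{enumerate}
Then contracting $\{x,v,y\}$ gives $G_1\in\mathcal T_{n-2}$ with $\operatorname{pm}(G)\ge\operatorname{pm}(G_1)+2n-6$. If $G$ has no two adjacent vertices of degree $4$, then $G_1\not\cong W_{n-2}$.
\end{proposition}

\begin{proof}
Contract $\{v,x\}$, whose common neighbors are $a,b$, and then the new vertex with $y$, whose common neighbors are $a,b$ by (i). By Lemma~\ref{lem:contract}, $G_1$ is a triangulation, and since $x\not\sim y$ by Lemma~\ref{lem:four}(d), all faces of $G$ not containing $v$ survive. Let $w$ be the new vertex; its neighbors are those of $x$ or $y$ other than $v$. A triangle of $G_1$ avoiding $w$ bounds a face of $G$ that survives. Let $wpq$ be a triangle of $G_1$. If some $z\in\{x,y\}$ is adjacent to both $p$ and $q$, then $zpq$ bounds a face of $G$ not containing $v$, so $wpq$ is facial. Otherwise, after exchanging names, $p$ is adjacent to $x$ only and $q$ to $y$ only; then $p,q\notin\{v,a,b\}$, and the path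 $xpqy$ contradicts (ii). So $G_1\in\mathcal T_{n-2}$ by Lemma~\ref{lem:tri}.

Let $R=G-\{x,v,y\}=G_1-w$. A perfect matching of $G$ containing $vx$ or $vy$ consists of this edge, an edge from the other of $x,y$ to some $z\in V(R)$, and a perfect matching of $R-z$. By (i), only $z=a$ and $z=b$ are adjacent to both $x$ and $y$, so
\begin{align*}
\operatorname{pm}_{vx}(G)+\operatorname{pm}_{vy}(G)&=\sum_{z\in V(R)}|N(z)\cap\{x,y\}|\operatorname{pm}(R-z)\\
&=\operatorname{pm}(G_1)+\operatorname{pm}_{wa}(G_1)+\operatorname{pm}_{wb}(G_1).
\end{align*}
Adding $\operatorname{pm}_{va}(G)+\operatorname{pm}_{vb}(G)$ and using the Edge Lemma in $G_1$ and in $G$, we get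
\[
\operatorname{pm}(G)\ge\operatorname{pm}(G_1)+2\cdot\frac{n-4}{2}+2\cdot\frac{n-2}{2}=\operatorname{pm}(G_1)+2n-6 .
\]

Suppose that $G_1\cong W_{n-2}$. A vertex of $R-\{a,b\}$ has at most one neighbor in $\{x,v,y\}$, so it has the same degree in $G$ and in $G_1$. It therefore suffices to find two adjacent vertices of degree $4$ of $W_{n-2}$ outside $\{w,a,b\}$, where $a,b\in N(w)$. For $n=8$, take the vertex of the octahedron that is not adjacent to $w$ and either of the two other remaining vertices. For $n\ge 10$ the rim has length $n-4\ge 6$. If $w$ is a rim vertex, the removed rim vertices are among $w$ and its two rim neighbors, so three consecutive rim vertices remain. If $w$ is a hub, exactly two rim vertices are removed, and at least four remain on at most two paths. In both cases two adjacent rim vertices remain.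
\end{proof}

The hypothesis in the last sentence of the proposition is needed: in $W_n$, a rim vertex $v$ with rim neighbors $x,y$ satisfies (i) and (ii), since the rim has length at least $6$, and then $G_1\cong W_{n-2}$ and the gain is exactly $2n-6$.

\subsection{Contracting a face}

When no vertex of degree $4$ is usable, as in the icosahedron, we contract a face. The matchings that use an edge of the face account for $\operatorname{pm}(G_1)$ and only three edge terms, and $3\cdot\frac{n-4}{2}<2n-6$. The missing gain has to come from matchings that use no edge of the face, and these are counted by part (b) of the Edge Lemma.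

\begin{proposition}[Reduction C]\label{prop:C}
Let $xyz$ be a facial triangle such that every chordless $4$-cycle containing exactly two of $x,y,z$ is the link of $x$. Then contracting $\Delta=\{x,y,z\}$ gives $G_1\in\mathcal T_{n-2}$ with
\[
\operatorname{pm}(G)\ge\operatorname{pm}(G_1)+\frac{5n-16}{2}>\operatorname{pm}(G_1)+2n-6 .
\]
\end{proposition}

\begin{proof}
Let $x_0,y_0,z_0$ be the apexes outside $\Delta$ of $yz,zx,xy$. By Lemma~\ref{lem:four}(a) no vertex is adjacent to all of $\Delta$, so $x_0,y_0,z_0$ are distinct, and they are the only vertices outside $\Delta$ with two neighbors in $\Delta$. Contract $\{x,y\}$, whose common neighbors are $z,z_0$, and then the new vertex with $z$, whose common neighbors are $x_0,y_0$. By Lemma~\ref{lem:contract}, $G_1$ is a triangulation in which all faces of $G$ with at most one vertex in $\Delta$ survive. Let $w$ be the new vertex. A triangle of $G_1$ avoiding $w$ bounds a face of $G$ that survives. Let $wpq$ be a triangle of $G_1$. If some $u\in\Delta$ is adjacent to both $p$ and $q$, then $upq$ bounds a face of $G$ that survives, so $wpq$ is facial. Otherwise choose $u_1,u_2\in\Delta$ with $p\sim u_1$ and $q\sim u_2$; then $u_1\ne u_2$, $p\not\sim u_2$,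 $q\not\sim u_1$, and $(u_1,p,q,u_2)$ is a chordless $4$-cycle with exactly two vertices in $\Delta$. It is the link of $x$, so $x$ is adjacent to both $p$ and $q$, a contradiction. Hence $G_1\in\mathcal T_{n-2}$.

Next, $G-yz$ is $4$-connected. Indeed, a common neighbor $r\notin\{y,z\}$ of $x$ and $x_0$ would give, by Lemma~\ref{lem:delete}(a), a chordless $4$-cycle $(x,u,x_0,r)$ with exactly the two vertices $x,u$ in $\Delta$; it contains $x$, so it is not the link of $x$. Now Lemma~\ref{lem:delete}(b) applies.

Let $R=G-\Delta=G_1-w$. A perfect matching contains at most one edge of the triangle. If it contains one, the third vertex is matched to some $s\in V(R)$, so the number of these matchings is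
\[
\sum_{s\in V(R)}|N(s)\cap\Delta|\operatorname{pm}(R-s)=\operatorname{pm}(G_1)+\sum_{s\in\{x_0,y_0,z_0\}}\operatorname{pm}_{ws}(G_1)\ge\operatorname{pm}(G_1)+\frac{3(n-4)}{2}.
\]
The matchings with no edge of the triangle are those that contain $xx'$ for some $x'\in N(x)\setminus\{y,z\}$ and avoid $yz$. By Lemma~\ref{lem:edge}(b) there are at least $(\deg x-2)\frac{n-2}{2}\ge n-2$ of them. The gain is at least $\frac{3(n-4)}{2}+n-2=\frac{5n-16}{2}$, and this exceeds $2n-6$ because $n>4$.
\end{proof}

\subsection{The exceptional disc}

In the configuration on the left of Figure~\ref{fig:gadget}, the obvious contractions at $v$ are blocked. The paths $xpqy$ and $apsb$ violate condition (ii) of Reduction B for both pairs of opposite neighbors of $v$, and the link $(a,x,s,q)$ of $p$ violates the hypothesis of Reduction C for the face $vax$. Here we replace the four inner vertices by two, in two ways, and compare $G$ with the sum of the results.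

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,dot/.style={circle,fill,inner sep=1.4pt}]
\node[dot,label=above left:$y$] (y) at (-1.6,1.6) {};
\node[dot,label=above right:$b$] (b) at (1.6,1.6) {};
\node[dot,label=below right:$s$] (s) at (1.6,-1.6) {};
\node[dot,label=below left:$q$] (q) at (-1.6,-1.6) {};
\node[dot,label=above:$v$] (v) at (0,0.8) {};
\node[dot,label=below:$p$] (p) at (0,-0.8) {};
\node[dot,label=left:$a$] (a) at (-0.8,0) {};
\node[dot,label=right:$x$] (x) at (0.8,0) {};
\draw[thick] (y)--(b)--(s)--(q)--(y);
\draw (a)--(v)--(x)--(p)--(a)--(x) (y)--(v)--(b) (q)--(p)--(s) (y)--(a)--(q) (b)--(x)--(s);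
\begin{scope}[xshift=4.6cm]
\node[dot,label=above left:$y$] (y) at (-1.6,1.6) {};
\node[dot,label=above right:$b$] (b) at (1.6,1.6) {};
\node[dot,label=below right:$s$] (s) at (1.6,-1.6) {};
\node[dot,label=below left:$q$] (q) at (-1.6,-1.6) {};
\node[dot,label=above:$r_1$] (r) at (0.6,0.6) {};
\node[dot,label=below:$r_2$] (t) at (-0.6,-0.6) {};
\draw[thick] (y)--(b)--(s)--(q)--(y);
\draw (b)--(r)--(t)--(q) (y)--(r)--(s) (y)--(t)--(s);
\end{scope}
\begin{scope}[xshift=9.2cm]
\node[dot,label=above left:$y$] (y) at (-1.6,1.6) {};
\node[dot,label=above right:$b$] (b) at (1.6,1.6) {};
\node[dot,label=below right:$s$] (s) at (1.6,-1.6) {};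
\node[dot,label=below left:$q$] (q) at (-1.6,-1.6) {};
\node[dot,label=above:$r_1$] (r) at (-0.6,0.6) {};
\node[dot,label=below:$r_2$] (t) at (0.6,-0.6) {};
\draw[thick] (y)--(b)--(s)--(q)--(y);
\draw (y)--(r)--(t)--(s) (b)--(r)--(q) (b)--(t)--(q);
\end{scope}
\end{tikzpicture}
\caption{Left: one side of a chordless $4$-cycle $Q=(y,b,s,q)$ containing exactly four vertices $a,x,v,p$, the exceptional disc of Reduction D. Middle and right: the same side refilled with two adjacent vertices of degree $4$, giving the triangulations $G^{ys}$ and $G^{bq}$ with two vertices fewer. The other side of $Q$ is unchanged and not drawn.}\label{fig:gadget}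
\end{figure}

\begin{proposition}[Reduction D]\label{prop:D}
Let $Q=(y,b,s,q)$ be a chordless $4$-cycle of $G$, one side of which contains exactly the vertices $a,x,v,p$, with
\[
N(v)=\{a,x,b,y\},\quad N(p)=\{a,x,s,q\},\quad N(a)=\{x,v,y,q,p\},\quad N(x)=\{a,v,b,s,p\}.
\]
Then $n\ge 10$, and there are $G',G''\in\mathcal T_{n-2}$ with $\operatorname{pm}(G)\ge\operatorname{pm}(G')+\operatorname{pm}(G'')$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:four}(b) the other side of $Q$ contains a vertex, so $n\ge 9$, and $n$ is even. Let $U=\{a,x,v,p\}$ and $O=G-U$. All pairs in $U$ are adjacent except $v,p$, and the neighbors in $U$ of $y,b,s,q$ are $\{a,v\}$, $\{x,v\}$, $\{x,p\}$, $\{a,p\}$ respectively. Sort the perfect matchings of $G$ by the set $X\subseteq V(Q)$ of vertices matched into $U$; its size is even. For $X=\emptyset$ the set $U$ is matched by $\{av,xp\}$ or $\{ap,xv\}$. For $|X|=2$, the two vertices need distinct partners in $U$, and the two vertices left in $U$ must be adjacent, which excludes exactly the partner set $\{a,x\}$. The admissible partners are: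
\begin{center}
\begin{tabular}{c|l|c}
$X$ & partners, in the order of $X$ & number\\ \hline
$y,b$ & $(a,v),\ (v,x)$ & $2$\\
$s,q$ & $(x,p),\ (p,a)$ & $2$\\
$b,s$ & $(x,p),\ (v,x),\ (v,p)$ & $3$\\
$y,q$ & $(a,p),\ (v,a),\ (v,p)$ & $3$\\
$y,s$ & $(a,p),\ (v,x),\ (v,p)$ & $3$\\
$b,q$ & $(x,p),\ (v,a),\ (v,p)$ & $3$
\end{tabular}
\end{center}
Put $\sigma=P(\emptyset)+P(yb)+P(bs)+P(sq)+P(qy)$. Dropping the term for $X=V(Q)$, we obtain
\begin{equation}\label{eq:D}
\operatorname{pm}(G)\ge 2\sigma+3P(ys)+3P(bq).
\end{equation}

Let $G^{ys}$ be obtained from $O$ by placing in the face bounded by $Q$ two adjacent vertices $r_1,r_2$, both adjacent to $y$ and $s$, with $r_1\sim b$ and $r_2\sim q$; let $G^{bq}$ be obtained in the same way with the pairs $\{y,s\}$ and $\{b,q\}$ interchanged (Figure~\ref{fig:gadget}). These are triangulations on $n-2\ge 8$ vertices. As $Q$ is chordless, the links of $r_1$ and $r_2$ are chordless, so the triangles through $r_1$ or $r_2$ are facial. Any other triangle is a triangle of $O$ and bounds a face of $G$. This face is not in the side of $Q$ containing $U$, because its three vertices would lie on $Q$ and include an opposite pair; so it survives. By Lemma~\ref{lem:tri}, both graphs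 are in $\mathcal T_{n-2}$. The count \eqref{eq:A}, applied to $r_1,r_2$, gives $\operatorname{pm}(G^{ys})=\sigma+2P(ys)+P(bq)$ and $\operatorname{pm}(G^{bq})=\sigma+P(ys)+2P(bq)$. Their sum is the right side of \eqref{eq:D}.
\end{proof}

\section{The induction}\label{sec:induction}

The structural part of the proof is the following statement, proved in Section~\ref{sec:unavoid}.

\begin{proposition}\label{prop:unavoid}
Let $G\in\mathcal T_n$ with $n\ge 8$ even. If $G$ has no two adjacent vertices of degree $4$, then the hypotheses of Reduction B, C or D hold somewhere in $G$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]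
The value $\operatorname{pm}(W_n)=f(n)$ was computed in Section~\ref{sec:intro}. We use induction on even $n$. For $n=6$ the degrees are at least $4$ and sum to $24$, so $G$ is $4$-regular, its complement is a perfect matching, and $G\cong K_{2,2,2}=W_6$. Let $n\ge 8$ and assume the theorem for $n-2$.

Suppose first that $G$ has two adjacent vertices of degree $4$. Proposition~\ref{prop:A} gives $\operatorname{pm}(G)\ge\operatorname{pm}(G_1)+2n-6\ge f(n-2)+2n-6=f(n)$. If $\operatorname{pm}(G)=f(n)$, both inequalities are equalities, so $G_1\cong W_{n-2}$ by induction and $G\cong W_n$ by Proposition~\ref{prop:A}.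

Otherwise one of the other reductions applies by Proposition~\ref{prop:unavoid}, and we show $\operatorname{pm}(G)>f(n)$. With Proposition~\ref{prop:B}, $G_1\not\cong W_{n-2}$, so $\operatorname{pm}(G_1)>f(n-2)$ and $\operatorname{pm}(G)>f(n)$. With Proposition~\ref{prop:C} the gain exceeds $2n-6$. With Proposition~\ref{prop:D}, $\operatorname{pm}(G)\ge 2f(n-2)=(n-4)^2$, and $2(n-4)^2-(n-2)^2=(n-6)^2-8>0$ because $n\ge 10$.
\end{proof}

\section{A reduction always applies}\label{sec:unavoid}

We prove Proposition~\ref{prop:unavoid}. Throughout this section $G\in\mathcal T_n$ with $n\ge 8$ even, and we assume: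
\begin{enumerate}
\item[(A)] no two vertices of degree $4$ are adjacent;
\item[(B)] the hypotheses of Reduction B hold for no vertex of degree $4$ and no labeling of its link;
\item[(C)] the hypothesis of Reduction C holds for no facial triangle and no labeling of its vertices.
\end{enumerate}
We show that $G$ contains the exceptional disc of Reduction D.

\subsection{A minimal separating 4-cycle}

By (C), every facial triangle has exactly two vertices on some chordless $4$-cycle; in particular chordless $4$-cycles exist, and they are separating by Lemma~\ref{lem:four}(b). Such cycles can be nested in complicated ways, so we look for a region in which the only ones are links of vertices of degree $4$. Since links always cut off a single vertex, the right objects to minimize are sides with at least two vertices. As $n-4\ge 4$, every separating $4$-cycle has such a side. Among all pairs of a separating $4$-cycle and a side with at least two vertices, choose one for which the vertex set $I$ of the side is smallest. Let $Q$ be the cycle, $\overline I=I\cup V(Q)$, and $J\ne\emptyset$ the vertex set of the other side. Every vertex of $I$ has all its neighbors in $\overline I$.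

Let $D\ne Q$ be a $4$-cycle with $V(D)\subseteq\overline I$. As $Q$ is chordless, every edge of $D$ is an edge of $Q$ or has an end in $I$, and $D$ has a vertex in $I$. So the side of $Q$ containing $J$ is disjoint from $D$ and lies in one side of $D$, the \emph{outer} side. The other side is the \emph{inner} side of $D$, and $\operatorname{in}(D)$ denotes its vertex set.

\begin{lemma}\label{lem:min}
Let $D\ne Q$ be a $4$-cycle with $V(D)\subseteq\overline I$. Then $\operatorname{in}(D)\subseteq I$ and $|\operatorname{in}(D)|\le 1$. If $D$ is chordless, then $\operatorname{in}(D)=\{u\}$ for a vertex $u\in I$ of degree $4$ whose link is $D$.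
\end{lemma}

\begin{proof}
A vertex of $Q$ that is not on $D$ has a neighbor in $J$ by Lemma~\ref{lem:four}(c), so it is in the outer side of $D$. Hence $\operatorname{in}(D)\subseteq I$, and the inclusion is proper because $D$ meets $I$. If $|\operatorname{in}(D)|\ge 2$, then $D$ is separating and contradicts the choice of $Q$ and $I$. The last statement follows from Lemma~\ref{lem:four}(b),(c).
\end{proof}

\begin{lemma}\label{lem:opp}
No vertex of $I$ is adjacent to two opposite vertices of $Q$. So a vertex of $I$ has at most two neighbors on $Q$, and if it has two, they are adjacent.
\end{lemma}

\begin{proof}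
Let $Q=(q_1,q_2,q_3,q_4)$ and suppose $z\in I$ is adjacent to $q_1$ and $q_3$. The path $q_1zq_3$ divides the side of $Q$ containing $I$ into the inner sides of $D_1=(q_1,z,q_3,q_2)$ and $D_2=(q_1,z,q_3,q_4)$, so $I=\{z\}\cup\operatorname{in}(D_1)\cup\operatorname{in}(D_2)$. Each inner side contains exactly one edge at $z$. Indeed, if $\operatorname{in}(D_i)=\emptyset$, the side contains one edge, a chord of $D_i$ by Lemma~\ref{lem:four}(b), and it ends at $z$ because $q_1\not\sim q_3$. If $\operatorname{in}(D_i)=\{u\}$, then $D_i$ is separating and chordless, $\deg u=4$, and $zu$ is the only edge at $z$ in that side. By Lemma~\ref{lem:min} there is no other case, so $\deg z=4$. Since $|I|\ge 2$, the second case occurs, and $z\sim u$ contradicts (A).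
\end{proof}

\begin{lemma}\label{lem:deg4}
The set $I$ contains a vertex of degree $4$.
\end{lemma}

\begin{proof}
Suppose not. By Lemma~\ref{lem:min}, $Q$ is the only chordless $4$-cycle within $\overline I$, and by Lemma~\ref{lem:opp} the graph $G[I]$ has minimum degree at least $5-2=3$. We look for a facial triangle inside $I$. Recall that a plane graph with all vertices on the boundary of one face, an \emph{outerplanar} graph, has a vertex of degree at most $2$: if it has at least three vertices, it is a spanning subgraph of a triangulated polygon, where the tip of an ear has degree $2$. The cycle $Q$ lies in one face of $G[I]$, and every vertex of $I$ with a neighbor on $Q$ is on the boundary of that face. As $G[I]$ is not outerplanar, some $z\in I$ has $N(z)\subseteq I$, and a facial triangle $\Delta$ at $z$ has all its vertices in $I$. If a $4$-cycle contains exactly two vertices of $\Delta$, each of its other two vertices is adjacent to one of these, so the cycle lies within $\overline I$; it differs from $Q$, so it has a chord. Thus $\Delta$ satisfies the hypothesis of Reduction C vacuously, contrary to (C).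
\end{proof}

\subsection{Around a vertex of degree 4}

In the next three lemmas $v\in I$ has degree $4$ and link $(a,x,b,y)$, which lies in $\overline I$ and is chordless. The labeling of the link is arbitrary, so the lemmas may be used after any symmetry of the $4$-cycle. The first says that condition (i) of Reduction B always holds inside $I$.

\begin{lemma}\label{lem:N}
The only common neighbors of $x$ and $y$ are $v,a,b$, and the only common neighbors of $a$ and $b$ are $v,x,y$.
\end{lemma}

\begin{proof}
By symmetry it suffices to treat $x,y$. Let $c\notin\{v,a,b\}$ be a common neighbor. If $c\in J$, then $x,y\notin I$, so $x$ and $y$ are nonadjacent, hence opposite, vertices of $Q$ adjacent to $v$, contrary to Lemma~\ref{lem:opp}. If $c\in\overline I$, then $D=(x,v,y,c)$ lies within $\overline I$, differs from $Q$ as $v\in I$, and is chordless because $x\not\sim y$ and $c\notin N(v)$. The edges $va$ and $vb$ leave $v$ into different sides of $D$, so one of $a,b$ is in $\operatorname{in}(D)$. By Lemma~\ref{lem:min} it has degree $4$, and it is adjacent to $v$, contrary to (A).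
\end{proof}

Next we ask why Reduction C fails for a face at $v$. If the edge of the face opposite to $v$ lies in $I$, there is only one possible reason: a second vertex of degree $4$ across that edge.

\begin{lemma}\label{lem:partner}
Suppose $a,x\in I$, and let $p\ne v$ be the other apex of $ax$.
\begin{enumerate}
\item[(a)] We have $p\in I$ and $\deg p=4$.
\item[(b)] Every chordless $4$-cycle containing $a$ and $x$ is the link of $v$ or the link of $p$.
\item[(c)] Write the link of $p$ as $(a,x,s,q)$. Then $\{s,q\}\cap\{v,b,y\}=\emptyset$, $s\not\sim y$ and $q\not\sim b$.
\end{enumerate}
\end{lemma}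

\begin{proof}
Let $D$ be a chordless $4$-cycle containing $a$ and $x$. They are consecutive on $D$, so each other vertex of $D$ is a neighbor of $a$ or $x$; thus $D$ lies within $\overline I$ and $D\ne Q$. By Lemma~\ref{lem:min}, $D$ is the link of a vertex $u\in I$ of degree $4$, and $u\in\{v,p\}$ because $u$ is an apex of $ax$. This proves (b), and it shows that (a) follows once we find such a $D$ other than the link of $v$.

By (C), applied to the triangle $vax$ with $v$ as the distinguished vertex, there is a chordless $4$-cycle $D$ that contains exactly two of $v,a,x$ and is not the link of $v$. We show that these two are $a,x$. Suppose $D$ contains $v,a$ and not $x$. Then $D=(v,a,g,h)$ with $h\in\{b,y\}$. If $h=y$, then $ay$ is a chord. If $h=b$, then $g\notin\{v,x\}$ is a common neighbor of $a,b$, so $g=y$ by Lemma~\ref{lem:N}, and $vy$ is a chord. The pair $v,x$ is excluded by the symmetry $a\leftrightarrow x$, $b\leftrightarrow y$ of the link. This proves (a).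

For (c), $p\ne b$ since $a\not\sim b$, and $p\ne y$ since $x\not\sim y$; so $p\not\sim v$. By Lemma~\ref{lem:N}, $p\not\sim b$ because $p\sim a$, and $p\not\sim y$ because $p\sim x$. Hence $s,q\notin\{v,b,y\}$. By Lemma~\ref{lem:N} again, $s\not\sim y$ because $s\sim x$ and $s\notin\{v,a,b\}$, and $q\not\sim b$ because $q\sim a$ and $q\notin\{v,x,y\}$.
\end{proof}

The links of $v$ and $p$ share the edge $ax$. Two more edges close them up to the left picture of Figure~\ref{fig:gadget}, and minimality then identifies its boundary with $Q$.

\begin{lemma}\label{lem:close}
In the situation of Lemma~\ref{lem:partner}, suppose $q\sim y$ and $s\sim b$. Then $Q=(y,b,s,q)$ and the hypotheses of Reduction D hold.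
\end{lemma}

\begin{proof}
The eight vertices $a,x,v,p,y,b,s,q$ are distinct by Lemma~\ref{lem:partner}. The triangles $xbs$ and $ayq$ are facial. Let $\mathcal F$ consist of these two faces, the faces $vax,vxb,vby,vya$ at $v$ and the faces $pax,pxs,psq,pqa$ at $p$. The faces of $\mathcal F$ at $a$ close up to the cycle $(x,v,y,q,p)$, which is therefore the link of $a$; in the same way the link of $x$ is $(a,v,b,s,p)$. So $\mathcal F$ is the set of all faces at $a,x,v,p$, and an edge with an end in $\{a,x,v,p\}$ has both its faces in $\mathcal F$. The other edges of faces in $\mathcal F$ are those of the $4$-cycle $D=(y,b,s,q)$, and $vby$ is the only face of $\mathcal F$ at $yb$. By Filling, $\mathcal F$ is one side of $D$, with vertex set $\{a,x,v,p\}\subseteq I$. Also $V(D)\subseteq N(v)\cup N(p)\subseteq\overline I$, so $J$ lies in the other side. If $D\ne Q$, then $\operatorname{in}(D)=\{a,x,v,p\}$, contrary to Lemma~\ref{lem:min}. So $D=Q$, it is chordless, and the neighborhoods are those required in Proposition~\ref{prop:D}.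
\end{proof}

\subsection{Vertices of degree 4 lie at the boundary}

Assumption (B) has not been used yet. It provides two short paths around $v$, one for each pair of opposite neighbors, and these must cross. If $v$ has at most one neighbor on $Q$, enough of the picture lies in $I$ for the crossing to be impossible.

\begin{lemma}\label{lem:two}
Every vertex of degree $4$ in $I$ has exactly two neighbors on $Q$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:opp} we must exclude a vertex $v\in I$ of degree $4$ with at most one neighbor on $Q$. Label its link $(a,x,b,y)$ so that $a,x,y\in I$. Condition (i) of Reduction B holds for both pairs $\{x,y\}$ and $\{a,b\}$ by Lemma~\ref{lem:N}, so by (B) condition (ii) fails for both. Thus there are an $x$--$y$ path with two inner vertices in $G-\{v,a,b\}$ and an $a$--$b$ path with two inner vertices in $G-\{v,x,y\}$. Both lie in the closure of the side of the link that does not contain $v$, so by Crossing they share a vertex $t$, which is an inner vertex of both; in particular $t\notin\{v,a,b,x,y\}$. The assumption $a,x,y\in I$ is symmetric in $x$ and $y$, so we may assume that the first path is $x\,t\,g\,y$. The second is $a\,t\,h\,b$ or $a\,h\,t\,b$, and if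 $b\in I$, the symmetry $a\leftrightarrow b$ lets us assume the former. Let $p,s,q$ be as in Lemma~\ref{lem:partner}. Two cases remain.

\emph{Case 1: the second path is $a\,t\,h\,b$.} Then $t\ne v$ is a common neighbor of $a$ and $x$, so $t=p$. Both $g$ and $h$ are in $N(p)\setminus\{a,x\}=\{s,q\}$. Since $g\sim y\not\sim s$, we get $g=q$, and since $h\sim b\not\sim q$, we get $h=s$. So $q\sim y$ and $s\sim b$, and Lemma~\ref{lem:close} gives $y\in V(Q)$, contrary to $y\in I$.

\emph{Case 2: the second path is $a\,h\,t\,b$ and $b\in V(Q)$.} We first show $t=s$. Consider the $4$-cycle $Z=(a,x,t,h)$. Since $t\sim b$, Lemma~\ref{lem:N} gives $a\not\sim t$. If $x\not\sim h$, then $Z$ is chordless; it is not the link of $v$, as $t\notin N(v)$, so by Lemma~\ref{lem:partner}(b) it is the link $(a,x,s,q)$ of $p$, and $t=s$. If $x\sim h$, then $h\ne v$ is a common neighbor of $a$ and $x$, so $h=p$ and $t\in N(p)\setminus\{a,x\}=\{s,q\}$; as $t\sim x$ and $q\not\sim x$ by Lemma~\ref{lem:four}(d), again $t=s$.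

So $s\sim b$, and the triangle $bsx$ is facial. We now trap $b$ inside $\overline I$. The first path is $x\,s\,g\,y$, so $Y=(b,s,g,y)$ is a $4$-cycle that avoids $a,x,v$. It lies within $\overline I$, since $s\sim p\in I$ and $g\sim y\in I$, and $Y\ne Q$ since $y\in I$. The pairwise adjacent vertices $a,x,v$ lie in one side of $Y$, and by Lemma~\ref{lem:min} this is the outer side. The faces $bsx,bxv,bvy$ show that $s,x,v,y$ are consecutive on the link of $b$. Hence the edges $bs$ and $by$ of $Y$ divide the remaining edges at $b$ into the pair $bx,bv$, which enter the outer side, and the rest, which enter the inner side and end at $g$ or in $\operatorname{in}(Y)\subseteq I$. So $N(b)\subseteq\overline I$. But $b\in V(Q)$ has a neighbor in $J$ by Lemma~\ref{lem:four}(c), a contradiction.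
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:unavoid}]
Assume (A), (B), (C). By Lemmas~\ref{lem:deg4} and~\ref{lem:two} there is $v\in I$ of degree $4$ with exactly two neighbors on $Q$. They are adjacent by Lemma~\ref{lem:opp}, hence consecutive on the chordless link of $v$. Label the link $(a,x,b,y)$ with $b,y\in V(Q)$ and $a,x\in I$, and let $p,s,q$ be as in Lemma~\ref{lem:partner}. The vertex $p\in I$ has degree $4$, so by Lemma~\ref{lem:two} it has two neighbors on $Q$, and these are $s,q$ because $a,x\in I$. Since $\{s,q\}\cap\{b,y\}=\emptyset$, we have $V(Q)=\{b,y,s,q\}$. As $s\not\sim y$, the vertices $s$ and $y$ are opposite on $Q$, so $q\sim y$ and $s\sim b$. By Lemma~\ref{lem:close}, the hypotheses of Reduction D hold.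
\end{proof}

\begin{thebibliography}{9}

\bibitem{GJVZ}
Jan Goedgebeur, Jorik Jooken, Tibo Van den Eede and Carol T. Zamfirescu,
\emph{On the number of perfect matchings in planar graphs},
arXiv:2606.22253 (2026).

\bibitem{TY}
R. Thomas and X. Yu,
\emph{4-connected projective-planar graphs are Hamiltonian},
J. Combin. Theory Ser. B 62 (1994) 114--132.

\end{thebibliography}
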